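\title{The lower tail of the height of a random recursive tree}

\begin{abstract}
Let $H_n$ be the height of a random recursive tree on $n$ vertices; it is typically close to $e\ln n$. For fixed $\alpha\in(0,1)$ we show that $-\ln\mathbf P(H_n\le\alpha e\ln n)$ is of exact order $n^{1-\alpha}(\ln n)^{-3/(2e)}\exp(\frac1e\ln^{*}n)$, where $\ln^{*}n$ is the number of times the logarithm must be applied to $n$ to reach a value at most $1$. This follows from an estimate of $-\ln\mathbf P(H_n\le h)$ that is uniform in $n$ and $h$, and from an asymptotic formula in terms of the root of an explicit equation. The proof tilts the generating functions of the probabilities $\mathbf P(H_n\le h)$, which satisfy $G_h'=e^{G_{h-1}}$; the function $\ln^{*}$ counts the steps of this recursion in which the values grow like a tower of exponentials.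
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
A random recursive tree grows one vertex at a time. The tree $\mathcal T_1$ is a single root $v_1$, and $\mathcal T_{n+1}$ is obtained from $\mathcal T_n$, whose vertices are $v_1,\dots,v_n$, by attaching a new vertex $v_{n+1}$ to one of the $n$ existing vertices chosen uniformly at random. The height of $\mathcal T_n$ is $H_n=\max_{1\le k\le n}\mathrm{dist}(v_1,v_k)$. Pittel showed that $H_n\sim e\ln n$ almost surely, and Addario-Berry and Ford showed that there is a constant $C_0$ with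
\begin{equation}\label{eq:ABF}
\bigl|\mathbf E H_n-f(n)\bigr|\le C_0\quad(n\ge3),\qquad\text{where } f(u)=e\ln u-\tfrac32\ln\ln u .
\end{equation}
How unlikely is it that the tree is shorter than usual by a constant factor? Fix $\alpha\in(0,1)$. For $n$ with $\alpha e\ln n\ge1$ the event $\{H_n\le\alpha e\ln n\}$ has positive probability, since it contains the star, and we put
\begin{equation}\label{eq:omega}
\omega_\alpha(n)=\frac{-\ln\mathbf P(H_n\le\alpha e\ln n)}{n^{1-\alpha}(\ln n)^{-3/(2e)}} .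
\end{equation}
Let $\ln^{(k)}$ denote the $k$-fold iterated logarithm. It is known that $\omega_\alpha(n)\to\infty$, and that $\omega_\alpha(n)/\ln^{(k)}n\to0$ for every fixed $k\ge1$. The problem, which comes from Chen and Ma \cite{CM}, is to determine the order of growth of $\omega_\alpha$: to find an explicit $g$ with $\omega_\alpha(n)\asymp g(n)$, meaning that $c\,g(n)\le\omega_\alpha(n)\le C\,g(n)$ for all large $n$, with constants $0<c\le C<\infty$ that may depend on $\alpha$.

\subsection*{Results}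
For $y\ge1$ let $\ln^{*}y=\min\{k\ge0:\ln^{(k)}y\le1\}$. This function is nondecreasing, and it inverts the tower $t_0=1$, $t_{k+1}=e^{t_k}$:
\begin{equation}\label{eq:tower}
t_{K-1}<y\le t_K\qquad\text{for } y>1 \text{ and } K=\ln^{*}y .
\end{equation}
We have $\ln^{*}y=1+\ln^{*}(\ln y)$ for $y\ge e$. Also $t_{k-1}\ge k$, because $t_k\ge1+t_{k-1}$, so $\ln^{*}y\le y$ by \eqref{eq:tower}. Together these give
\begin{equation}\label{eq:slow}
\ln^{*}y\le k+\ln^{(k)}y\qquad(k\ge0,\ y\ge t_k).
\end{equation}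

\begin{theorem}\label{thm:main}
For every fixed $\alpha\in(0,1)$,
\[
\omega_\alpha(n)\asymp\exp\Bigl(\frac1e\ln^{*}n\Bigr).
\]
The implied constants can be taken uniform for $\alpha$ in compact subsets of $(0,1)$.
\end{theorem}

The answer does not depend on $\alpha$. It agrees with the two known facts: it tends to infinity, and \eqref{eq:slow} with $k+1$ in place of $k$ bounds it by $e^{(k+1)/e}(\ln^{(k)}n)^{1/e}=o(\ln^{(k)}n)$.

Theorem~\ref{thm:main} is a special case of an estimate that is uniform in $n$ and in the height. Throughout,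
\[
p_n(h)=\mathbf P(H_n\le h),\qquad \lambda=e^{1/e},\qquad a_h=e^{h/e}h^{3/(2e)}\quad(h\ge1).
\]

\begin{theorem}\label{thm:uniform}
There are absolute constants $0<c<C$ and $y_0$ such that for all integers $n,h\ge1$ with $y:=n/a_h\ge y_0$ and $h\ge\ln^{*}y+1$,
\[
c\,\frac{n}{a_{h-\ln^{*}y}}\le-\ln p_n(h)\le C\,\frac{n}{a_{h-\ln^{*}y}} .
\]
\end{theorem}

In the same range there is an asymptotic formula, in implicit form. Define entire functions $G_j$ by
\begin{equation}\label{eq:Gdef}
G_0(z)=z,\qquad G_j(z)=\int_0^z e^{G_{j-1}(u)}\,du\quad(j\ge1).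
\end{equation}

\begin{theorem}\label{thm:sharp}
As $y=n/a_h\to\infty$, uniformly over $h\ge\ln^{*}y+1$,
\[
-\ln p_n(h)=(1+o(1))\,n\ln r_{n,h},
\]
where $r_{n,h}>1$ is the unique positive solution of $\ln r+G_{h-2}(r)=\ln n$. In particular, for fixed $\alpha\in(0,1)$ and $h=\lfloor\alpha e\ln n\rfloor$,
\[
\omega_\alpha(n)\sim(r_{n,h}-1)\,n^{\alpha}(\ln n)^{3/(2e)} .
\]
\end{theorem}

Uniformity means that the term $o(1)$ is bounded by a function of $y$ alone that tends to $0$. The only external input to the three theorems is \eqref{eq:ABF}.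

\subsection*{Why $\ln^{*}$: a heuristic}
The following picture is not used in the proofs. Since $f(a_h)=h+O(1)$, the number $a_h$ is, up to constant factors, the size at which a tree outgrows height $h$. For $h=\lfloor\alpha e\ln n\rfloor$ the ratio $y=n/a_h$ is of order $n^{1-\alpha}(\ln n)^{-3/(2e)}$, which is the denominator in \eqref{eq:omega}. So $\omega_\alpha(n)$ measures the cost $-\ln p_n(h)$ in units of $y$.

A first guess is that this ratio is bounded: think of $\mathcal T_n$ as made of about $y$ pieces with about $a_h$ vertices each, every one of which has height at most $h$ with probability bounded away from $0$ and $1$. The guess ignores that the pieces hang from the early vertices of the tree, which are not at depth $0$. Suppose the early vertices are confined to depth at most $d$. Then the pieces must have height at most $h-d$, so they should have size $a_{h-d}\approx\lambda^{-d}a_h$, and there are $m\approx\lambda^dy$ of them. The first $m$ vertices form a random recursive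 tree, which must have height at most $d$. Example~\ref{ex:small} shows that this costs about $m\ln m$ for $d=1$ and $m\ln\ln m$ for $d=2$, which suggests $m\ln^{(d)}m$ in general. The total cost, in units of $y$, should then be about $\lambda^d(1+\ln^{(d)}y)$. Raising $d$ by one multiplies by $\lambda$ and takes one more logarithm. This pays until $\ln^{(d)}y$ is bounded, that is, until $d=\ln^{*}y+O(1)$, and the cost is then of order $\lambda^{\ln^{*}y}y$.

\begin{remark}\label{rem:hyp}
The last step of the heuristic needs $m$ vertices to fit into height about $\ln^{*}m$ at a cost linear in $m$. Theorem~\ref{thm:uniform} contains this: $-\ln p_n(\ln^{*}n+1)\asymp n$. Indeed, for $h=\ln^{*}n+1$ and large $n$ we have $1\le a_h\le e^{5h/(2e)}\le e^h\le e^3\ln n$ by \eqref{eq:slow}, so $\ln n\le y\le n$ and $h-\ln^{*}y\in\{1,2\}$.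

Neither hypothesis of Theorem~\ref{thm:uniform} can be dropped. Without $h\ge\ln^{*}y+1$ the quantity $a_{h-\ln^{*}y}$ is undefined, and no bound $Cn/a_j\le Cn$ can hold, as the costs $n\ln n$ and $n\ln\ln n$ for $h=1,2$ show. Without $y\ge y_0$ the lower bound fails, since $p_n(h)=1$ for $n\le h+1$.
\end{remark}

\subsection*{Outline of the proof}
The series $F_h(z)=\sum_np_n(h)z^n$ equals $ze^{G_{h-1}(z)}$, and $p_n(h)$ is read off from $F_h$ at the radius $r$ where $F_{h-1}(r)=n$ (Section~\ref{sec:gf}). Three things must then be done uniformly in $h$: find the order of $F_h(1)$ (Section~\ref{sec:scale}), locate $r$ (Section~\ref{sec:tower}), and bound a variance (Section~\ref{sec:var}). Section~\ref{sec:proofs} proves Theorem~\ref{thm:sharp}, deduces Theorem~\ref{thm:uniform} by inserting the location of $r$, and then deduces Theorem~\ref{thm:main}.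

\section{Generating functions and tilting}\label{sec:gf}

A \emph{recursive tree} on a finite set of integers is a rooted tree on that set whose labels increase along every path from the root. There are $(n-1)!$ of them on $n$ labels, one for each sequence of attachment choices, and $\mathcal T_n$ is uniform among those on $\{1,\dots,n\}$. Cutting the first edge splits $\mathcal T_n$ into two smaller copies.

\begin{lemma}\label{lem:split}
Let $n\ge2$ and let $k$ be the number of vertices in the subtree of $\mathcal T_n$ rooted at $v_2$. Then $k$ is uniform on $\{1,\dots,n-1\}$. Given $k$, the subtree and the rest of the tree are, after order-preserving relabeling, independent and distributed as $\mathcal T_k$ and $\mathcal T_{n-k}$.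
\end{lemma}

\begin{proof}
Fix a set $S$ of $k$ labels with $2\in S$ and $1\notin S$. Recursive trees in which the subtree of $v_2$ has label set $S$ correspond bijectively to pairs consisting of a recursive tree on $S$ and a recursive tree on its complement. So given $S$ the two parts are independent and uniform, and the number of trees with a given $k$ is $\binom{n-2}{k-1}(k-1)!\,(n-k-1)!=(n-2)!$, which does not depend on $k$.
\end{proof}

Let $F_h(z)=\sum_{n\ge1}p_n(h)z^n$ for $h\ge0$. Only the one-vertex tree has height $0$, so $F_0(z)=z$.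

\begin{proposition}\label{prop:gf}
For every $h\ge0$ the series $F_h$ converges everywhere and $F_h=zG_h'$, so that $G_h(z)=\sum_{n\ge1}p_n(h)z^n/n$. For $h\ge1$,
\begin{equation}\label{eq:ode}
zF_h'=F_h\,(1+F_{h-1}),\qquad F_h=ze^{G_{h-1}},\qquad G_h'=e^{G_{h-1}} .
\end{equation}
\end{proposition}

\begin{proof}
The case $h=0$ is immediate. Let $h\ge1$ and assume $F_{h-1}=zG_{h-1}'$. The vertex $v_2$ has depth $1$, so $H_n\le h$ exactly when the subtree of $v_2$ has height at most $h-1$ and the rest has height at most $h$. By Lemma~\ref{lem:split},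
\[
(n-1)\,p_n(h)=\sum_{k=1}^{n-1}p_k(h-1)\,p_{n-k}(h)\qquad(n\ge2).
\]
Multiplying by $z^n$ and summing gives $zF_h'-F_h=F_{h-1}F_h$ for $|z|<1$. Put $\Phi=F_h/z$, so $\Phi(0)=p_1(h)=1$. The equation reads $\Phi'=\Phi\,F_{h-1}/z=\Phi\,G_{h-1}'$, hence $(\Phi e^{-G_{h-1}})'=0$ and $\Phi=e^{G_{h-1}}=G_h'$ by \eqref{eq:Gdef}. The function $ze^{G_{h-1}}$ is entire, so its Taylor series $F_h$ converges everywhere.
\end{proof}

In particular, the equation for $r_{n,h}$ in Theorem~\ref{thm:sharp} is $F_{h-1}(r)=n$.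

Two monotonicity properties are used constantly. The probability $p_n(h)$ is nondecreasing in $h$, so on $[0,\infty)$ we have $F_{j}\le F_{j+1}$ and $G_j'\le G_{j+1}'$; all these functions are nondecreasing, and $G_j$ is convex. And $p_n(h)$ is nonincreasing in $n$, because $H_n\le H_{n+1}$. The second property lets us estimate a single coefficient of $F_h$ from sums of coefficients over long windows.

We recall the standard device. For $\rho>0$ let $\mu_\rho$ be the probability measure on $\{1,2,\dots\}$ with $\mu_\rho(m)=p_m(h)\rho^m/F_h(\rho)$. Its mean and variance are the first two derivatives of $\vartheta\mapsto\ln F_h(e^\vartheta)$ at $\vartheta=\ln\rho$. By \eqref{eq:ode}, applied to $F_h$ and then to $F_{h-1}$, for $h\ge2$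
\begin{equation}\label{eq:meanvar}
\text{mean}=\frac{\rho F_h'(\rho)}{F_h(\rho)}=1+F_{h-1}(\rho),\qquad
\text{variance}=\rho F_{h-1}'(\rho)=F_{h-1}(\rho)\bigl(1+F_{h-2}(\rho)\bigr).
\end{equation}
So $\mu_\rho$ is centered near $n$ when $F_{h-1}(\rho)\approx n$, and it is concentrated on the scale $n$ when $F_{h-2}(\rho)=o(n)$.

\begin{lemma}[tilting]\label{lem:tilt}
Let $h\ge2$, $n\ge1$ and $0<\delta<1$.
\begin{enumerate}
\item[(a)] For every $r\ge1$, $\ \delta n\,p_n(h)\,r^{(1-\delta)n}\le F_h(r)$.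
\item[(b)] If $\rho\ge1$ satisfies $F_{h-1}(\rho)=(1+\delta)n$ and $(1+\delta)n\,(1+F_{h-2}(\rho))\le\frac12\delta^2n^2$, then
$\frac12F_h(\rho)\le(2\delta n+1)\,p_n(h)\,\rho^{(1+2\delta)n+1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The interval $[(1-\delta)n,n]$ contains $\lfloor\delta n\rfloor+1\ge\delta n$ positive integers $m$, and for each of them $p_m(h)r^m\ge p_n(h)r^{(1-\delta)n}$.

(b) By \eqref{eq:meanvar} the measure $\mu_\rho$ has mean $1+(1+\delta)n$ and variance at most $\frac12(\delta n)^2$. By Chebyshev's inequality it gives mass at least $\frac12$ to the interval $[n+1,(1+2\delta)n+1]$. This interval contains at most $2\delta n+1$ integers $m$, and for each of them $p_m(h)\rho^m\le p_n(h)\rho^{(1+2\delta)n+1}$.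
\end{proof}

\begin{example}[heights one and two]\label{ex:small}
For $h=1$ we get $F_1=ze^z$ and $G_1=e^z-1$. Thus $p_n(1)=1/(n-1)!$, the probability of the star, and $-\ln p_n(1)\sim n\ln n$.

For $h=2$ we get $F_2=z\exp(e^z-1)$. Here a tree corresponds to a partition of $\{2,\dots,n\}$, the least element of each block being a child of the root and the parent of the rest of its block; for instance $p_4(2)=5/6$. We show that $-\ln p_n(2)\sim n\ln\ln n$. Let $F_1(r)=re^r=n$. Then $r+\ln r=\ln n$, so $r\sim\ln n$ and $\ln r=\ln\ln n+o(1)$. Keeping one term of the series, $p_n(2)r^n\le F_2(r)\le r\exp(e^r)$, and $e^r=n/r$, so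
\[
-\ln p_n(2)\ge(n-1)\ln r-n/r=(1-o(1))\,n\ln\ln n .
\]
For the reverse bound take $\delta=n^{-1/3}$ and $\rho e^\rho=(1+\delta)n$. Again $\rho\sim\ln n$, so the variance $(1+\delta)n(1+\rho)$ is at most $\frac12\delta^2n^2=\frac12n^{4/3}$ for large $n$. Since $F_2(\rho)\ge1$, Lemma~\ref{lem:tilt}(b) gives
\[
-\ln p_n(2)\le\bigl((1+2\delta)n+1\bigr)\ln\rho+\ln(4\delta n+2)=(1+o(1))\,n\ln\ln n .
\]
\end{example}

The example has the shape of the general proof. The cost is $n\ln r$; the exponent in $F_h(r)$ is negligible next to it, because $G_{h-1}'$ is steep; and the variance is small. The radius $r$ is found by inverting a tower of exponentials that gains a level when $h$ increases: $r=n$ would solve $F_0(r)=n$, we found $r\sim\ln n$ for $h=2$, and for $h=3$ the equation $\ln r+e^r-1=\ln n$ gives $r\sim\ln\ln n$. When $h$ is much larger than $\ln^{*}n$ the radius is close to $1$, so we expand there. Put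
\[
A_h=F_h(1)=G_h'(1),\qquad D_h(x)=G_h(1+x)-G_h(1)\quad(x\ge0).
\]
Then $1=A_0\le A_1\le\cdots$, and $D_h(x)$ is nondecreasing in $h$ and in $x$. By \eqref{eq:ode}, $G_h'(1+u)=e^{G_{h-1}(1)}e^{D_{h-1}(u)}=A_he^{D_{h-1}(u)}$ for $h\ge1$, so
\begin{equation}\label{eq:D}
D_h(x)=A_h\int_0^xe^{D_{h-1}(u)}\,du,\qquad F_h(1+x)=(1+x)A_he^{D_{h-1}(x)}\qquad(h\ge1),
\end{equation}
and by convexity
\begin{equation}\label{eq:conv}
xA_h\le D_h(x)\le xG_h'(1+x)\qquad(h\ge0).
\end{equation}
The recursion \eqref{eq:D} has the numbers $A_h$ as coefficients. Their order of magnitude is the one place where information about the typical height enters.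

\section{The size at which a tree outgrows height $h$}\label{sec:scale}

Let $N_h=\max\{n:H_n\le h\}$. Since $H_n$ is nondecreasing, $p_n(h)=\mathbf P(N_h\ge n)$ and $A_h=\sum_np_n(h)=\mathbf EN_h$. For example $A_1=e$ and $A_2=e^{e-1}$. We prove that $A_h\asymp a_h$. The estimate \eqref{eq:ABF} concerns the mean of $H_n$; from it we shall extract the order of a median of $N_h$. To pass from the median of $N_h$ to its mean we need control of the tail, and this comes from \eqref{eq:ode}: as $F_{h-1}\le F_h$, the function $F=F_h$ satisfies $zF'\le F(1+F)$. The equation $zF'=F(1+F)$ is solved by the geometric series $cz/(1-cz)$, for which $F/(z(1+F))$ is the constant $c$. This suggests the function $q$ in the next proof.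

\begin{lemma}\label{lem:riccati}
Let $h\ge0$.
\begin{enumerate}
\item[(a)] If $M\ge2$ and $p_M(h)\le\frac12$, then $A_h\le2eM$.
\item[(b)] If $0\le x\le1/(2A_h)$, then $F_h(1+x)\le4A_h$ and $D_h(x)\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $F=F_h$ and $A=A_h$. For $z>0$ we have $zF'\le F(1+F)$, by \eqref{eq:ode} if $h\ge1$ and because $z\le z(1+z)$ if $h=0$. Let $q(z)=F(z)/\bigl(z(1+F(z))\bigr)$. Then
\[
(\ln q)'=\frac{F'}{F}-\frac{F'}{1+F}-\frac1z=\frac{F'}{F(1+F)}-\frac1z\le0,
\]
so $q$ is nonincreasing on $(0,\infty)$.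

(a) Let $z_0=1-1/M$ and $\varphi=F(z_0)$. From $q(1)\le q(z_0)$,
\[
\frac1{1+A}=1-q(1)\ge1-\frac{\varphi}{z_0(1+\varphi)}=\frac{z_0-\varphi\,(1-z_0)}{z_0(1+\varphi)} .
\]
Since $p_n(h)\le1$ for all $n$ and $p_n(h)\le\frac12$ for $n\ge M$, we have $\varphi\le(z_0-\frac12z_0^M)/(1-z_0)$, so the numerator is at least $\frac12z_0^M$. Also $1+\varphi\le1/(1-z_0)=M$. Hence
\[
1+A\le2Mz_0^{1-M}=2M\Bigl(1+\frac1{M-1}\Bigr)^{M-1}\le2eM .
\]

(b) Let $z=1+x$ and $\theta=xA\le\frac12$. From $q(z)\le q(1)$,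
\[
\frac{F(z)}{1+F(z)}\le z\,\frac{A}{1+A}=\frac{A+\theta}{1+A},\qquad\text{that is,}\qquad\frac1{1+F(z)}\ge\frac{1-\theta}{1+A} .
\]
So $1+F(z)\le2(1+A)\le4A$. By \eqref{eq:conv}, $D_h(x)\le xF(z)/z\le4xA\le2$.
\end{proof}

\begin{lemma}\label{lem:scale}
There is a constant $C_1\ge1$ with $C_1^{-1}a_h\le A_h\le C_1a_h$ for all $h\ge1$.
\end{lemma}

\begin{proof}
\emph{Tightness of $H_m$ about its mean.} The idea is that a tree on $4m$ vertices usually contains two independent trees on at least $m$ vertices. If $H_m$ fluctuated widely, the taller of the two would raise the mean by more than \eqref{eq:ABF} allows.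

Let $m\ge3$, let $X,X'$ be independent copies of $H_m$, and split $\mathcal T_{4m}$ as in Lemma~\ref{lem:split}. Given $k$, the height $H_{4m}$ is at least the maximum of two independent variables distributed as $H_k$ and $H_{4m-k}$, and $H_j$ stochastically dominates $H_m$ for $j\ge m$. If $m\le k\le3m$, both parts have at least $m$ vertices and
\[
\mathbf E[H_{4m}\mid k]\ge\mathbf E\max(X,X')=\mathbf EX+\tfrac12\mathbf E|X-X'| ;
\]
this case has probability $\frac{2m+1}{4m-1}\ge\frac12$. Otherwise one part has at least $m$ vertices and $\mathbf E[H_{4m}\mid k]\ge\mathbf EX$. Therefore $\mathbf EH_{4m}\ge\mathbf EH_m+\frac14\mathbf E|X-X'|$. By \eqref{eq:ABF}, $\mathbf EH_{4m}-\mathbf EH_m\le e\ln4+2C_0$. With $C_2=4(e\ln4+2C_0)$ and Jensen's inequality, $\mathbf E|H_m-\mathbf EH_m|\le\mathbf E|X-X'|\le C_2$. Markov's inequality gives $\mathbf P(|H_m-\mathbf EH_m|\ge2C_2)\le\frac12$, so for $m\ge3$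
\begin{equation}\label{eq:tight}
\mathbf P(H_m\le\mathbf EH_m+2C_2)\ge\tfrac12,\qquad\mathbf P(H_m\le\mathbf EH_m-2C_2)\le\tfrac12 .
\end{equation}

\emph{Inverting $f$.} The function $f$ is increasing on $[e,\infty)$, since $uf'(u)=e-3/(2\ln u)$. Fix $b>0$. Then $e\ln(ba_h)=h+\frac32\ln h+e\ln b$, and $\ln\ln(ba_h)=\ln(h/e)+o(1)=\ln h-1+o(1)$, so
\[
f(ba_h)=h+e\ln b+\tfrac32+o(1)\qquad(h\to\infty).
\]
Choose $b_-$ with $e\ln b_-+\frac32+C_0+2C_2\le-1$ and let $n_-=\lfloor b_-a_h\rfloor$. For large $h$ we have $n_-\ge3$ and $\mathbf EH_{n_-}+2C_2\le f(b_-a_h)+C_0+2C_2\le h$. By \eqref{eq:tight}, $p_{n_-}(h)\ge\frac12$, so $A_h\ge\sum_{n\le n_-}p_n(h)\ge n_-/2\ge b_-a_h/4$. Choose $b_+$ with $e\ln b_++\frac32-C_0-2C_2\ge1$ and let $n_+=\lceil b_+a_h\rceil$. For large $h$ we have $\mathbf EH_{n_+}-2C_2\ge f(b_+a_h)-C_0-2C_2\ge h$. By \eqref{eq:tight}, $p_{n_+}(h)\le\frac12$, so $A_h\le2en_+\le4eb_+a_h$ by Lemma~\ref{lem:riccati}(a). For the finitely many remaining $h$ the numbers $A_h$ and $a_h$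 are positive and finite, and we enlarge $C_1$ to cover them.
\end{proof}

For $s\ge1$ and $i\ge0$ we have $a_{s+i}/a_s=\lambda^i(1+i/s)^{3/(2e)}$ and $1+i/s\le e^i$. Since $\frac1e+\frac3{2e}<1$, this and Lemma~\ref{lem:scale} give
\begin{equation}\label{eq:ratio}
\lambda^i\le\frac{a_{s+i}}{a_s}\le e^i,\qquad C_1^{-2}\lambda^i\le\frac{A_{s+i}}{A_s}\le C_1^2e^i .
\end{equation}

\section{The tower and the location of the radius}\label{sec:tower}

Fix a small $x>0$ and follow $D_j(x)$ as $j$ increases. While $xA_j\le\frac12$, the value $D_j(x)$ lies between $xA_j$ and $2$: the exponential in \eqref{eq:D} is a bounded factor. Since $A_j$ grows geometrically, there is a level $s$ at which $xA_s$ reaches order $1$. From that level on, each step of \eqref{eq:D} exponentiates the previous value, and $D_{s+i}(x)$ behaves like the tower $t_i$ up to a bounded shift of the index. The next lemma makes this precise from both sides.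

\begin{lemma}\label{lem:tower}
There are absolute constants $\ell\in\mathbb N$ and $L\ge2$ such that for all $s\ge1$ and $i\ge0$:
\begin{enumerate}
\item[(a)] $D_{s+i}(x)\le t_{i+\ell}$ for $0\le x\le1/(2A_s)$;
\item[(b)] $D_{s+i}(L/A_s)\ge t_{i+2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Lemma~\ref{lem:riccati}(b) gives $D_s(x)\le2$. For $i\ge1$, by \eqref{eq:D} and \eqref{eq:ratio},
\[
D_{s+i}(x)\le xA_{s+i}\,e^{D_{s+i-1}(x)}\le\tfrac12C_1^2\,e^{i}\,e^{D_{s+i-1}(x)} .
\]
The factor $e^i$ grows, but it can be absorbed by adding $i$ to the exponent. Choose $b\ge3$ with $C_1^2e^{1-b}\le1$ and let $w_i=D_{s+i}(x)+i+b$. Then $e^ie^{D_{s+i-1}(x)}=e^{1-b}e^{w_{i-1}}$, so $w_i\le\frac12e^{w_{i-1}}+(i+b)$. With $v=i-1+b\ge3$ we have $i+b=v+1\le\frac12e^v\le\frac12e^{w_{i-1}}$. Hence $w_i\le e^{w_{i-1}}$. Choose $\ell$ with $t_\ell\ge2+b\ge w_0$. By induction $D_{s+i}(x)\le w_i\le t_{i+\ell}$.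

(b) The difficulty is that the integrand in \eqref{eq:D} is large only near the right end of the interval, so the size of $D_{s+i-1}$ at a point gives a lower bound for $D_{s+i}$ only at a larger point. We therefore move right by a small amount at each step. The amounts may shrink like $\lambda^{-i}$, because the factor $A_{s+i}$ grows like $\lambda^i$, and so their sum is finite. Let $L=\max\{2C_1^2/(\lambda-1),\,2e^e\}$, $x=L/A_s$ and $x_i=x(1-\frac12\lambda^{-i})$. By \eqref{eq:conv}, $D_s(x_0)\ge A_sx/2=L/2\ge e^e=t_2$. For $i\ge1$ we have $x_i-x_{i-1}=\frac12x(\lambda-1)\lambda^{-i}$, and integrating over $[x_{i-1},x_i]$ only,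
\[
D_{s+i}(x_i)\ge A_{s+i}(x_i-x_{i-1})\,e^{D_{s+i-1}(x_{i-1})},\qquad
A_{s+i}(x_i-x_{i-1})=\frac{A_{s+i}}{A_s}\cdot\frac{L(\lambda-1)}{2\lambda^{i}}\ge\frac{L(\lambda-1)}{2C_1^2}\ge1 .
\]
By induction $D_{s+i}(x_i)\ge t_{i+2}$, and $x_i\le x$.
\end{proof}

\subsection*{Setting}
Fix an absolute constant $y_1\ge e^e$ such that every $y\ge y_1$ satisfies
\begin{equation}\label{eq:y1}
\ln^{*}y\ge\ell+3,\qquad y\ge2C_1\ln y,\qquad e^y\ge2eC_1y .
\end{equation}
From now on $n,h\ge1$ are integers with $y=n/a_h\ge y_1$ and $h\ge K+1$, where $K=\ln^{*}y$. Then $h\ge4$ and $n\ge y$. Lemma~\ref{lem:scale} and $a_{h-1}\ge a_h/e$ give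
\begin{equation}\label{eq:Any}
\frac{n}{C_1y}\le A_h\le\frac{C_1n}{y},\qquad\frac{n}{eC_1y}\le A_{h-1}\le\frac{C_1n}y<n .
\end{equation}
The function $F_{h-1}$ increases strictly from $0$ to $\infty$ on $[0,\infty)$, and $F_{h-1}(1)=A_{h-1}<n$. So there are unique numbers $1<r<\bar r$ with
\[
F_{h-1}(r)=n,\qquad F_{h-1}(\bar r)=2n .
\]
Here $r=r_{n,h}$, and $\bar r$ serves as an upper bound for the radii $\rho$ at which Lemma~\ref{lem:tilt}(b) is applied. Write $r=1+x$ and $\bar r=1+\bar x$.

By \eqref{eq:D} and \eqref{eq:Any}, the equation $F_{h-1}(1+x)=n$ asks that $e^{D_{h-2}(x)}$ be roughly $y$. A tower needs $K+O(1)$ levels to reach that size, so it must start at level $h-K+O(1)$.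

\begin{proposition}\label{prop:loc}
In the setting above,
\[
\frac1{2A_{h-K+\ell+1}}<x<\bar x\le\frac{L}{A_{h-K}}\le L .
\]
\end{proposition}

\begin{proof}
\emph{Upper bound.} Let $x'=L/A_{h-K}$. Lemma~\ref{lem:tower}(b) applies with $s=h-K\ge1$ and $i=K-2$; this is where the hypothesis $h\ge K+1$ is needed. With \eqref{eq:tower} it gives $D_{h-2}(x')\ge t_K\ge y$. By \eqref{eq:D}, \eqref{eq:Any} and \eqref{eq:y1},
\[
F_{h-1}(1+x')\ge A_{h-1}e^{y}\ge\frac{e^y}{eC_1y}\,n\ge2n,
\]
so $\bar x\le x'$.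

\emph{Lower bound.} Let $s=h-K+\ell+1\ge1$ and $i=K-\ell-3\ge0$, so $s+i=h-2$. Suppose $x\le1/(2A_s)$. Lemma~\ref{lem:tower}(a) gives $D_{h-2}(x)\le t_{K-3}$, so $e^{D_{h-2}(x)}\le t_{K-2}<\ln y$, because $y>t_{K-1}$. As $1+x\le2$,
\[
n=(1+x)A_{h-1}e^{D_{h-2}(x)}<\frac{2C_1\ln y}{y}\,n\le n,
\]
a contradiction.
\end{proof}

\section{The variance of the tilted measure}\label{sec:var}

By \eqref{eq:meanvar} we must show that $F_{h-2}(\bar r)=\bar r\,G_{h-2}'(\bar r)$ is $o(n)$. The equation $F_{h-1}(\bar r)=2n$ bounds the increment $D_{h-2}(\bar x)$ by about $\ln y$, but a convex function with a small increment can still have a large derivative at the right endpoint. The recursion limits this. The derivative $G_j'=e^{G_{j-1}}$ changes by a bounded factor over a distance $1/G_{j-1}'$, so the increment $D_j$ is at least of order $G_j'/G_{j-1}'$. This bounds the ratio of consecutive derivatives by $O(\ln y)$. Descending $K+O(1)$ levels brings us below the start of the tower, where the derivative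 is $O(A_h)=O(n/y)$. The loss in the descent is $(O(\ln y))^{K+O(1)}$, which is much less than $y$.

\begin{proposition}\label{prop:var}
There is a function $\eta$ with $\eta(y)\to0$ as $y\to\infty$ such that, in the setting of Section~\ref{sec:tower}, $F_{h-2}(\bar r)\le\eta(y)\,n$.
\end{proposition}

\begin{proof}
Let $\Lambda=\ln(2eC_1y)\ge1$. By \eqref{eq:D} and \eqref{eq:Any}, $e^{D_{h-2}(\bar x)}=2n/(\bar rA_{h-1})\le2eC_1y$. Hence $D_j(\bar x)\le D_{h-2}(\bar x)\le\Lambda$ for all $j\le h-2$.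

\emph{One step of the descent.} We claim that
\begin{equation}\label{eq:step}
G_j'(\bar r)\le4\Lambda\,G_{j-1}'(\bar r)\qquad\text{if }1\le j\le h-2\text{ and }2\bar xA_{j-1}\ge1 .
\end{equation}
Let $\varepsilon=1/(2G_{j-1}'(\bar r))$. Then $\varepsilon\le1/(2A_{j-1})\le\bar x$, so $[\bar x-\varepsilon,\bar x]\subset[0,\bar x]$; the condition on $A_{j-1}$ is used only for this. For $u\in[\bar x-\varepsilon,\bar x]$, convexity of $G_{j-1}$ gives
\[
\ln G_j'(1+u)=G_{j-1}(1+u)\ge G_{j-1}(\bar r)-\varepsilon G_{j-1}'(\bar r)=\ln G_j'(\bar r)-\tfrac12 .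
\]
Therefore $\Lambda\ge D_j(\bar x)\ge\int_{\bar x-\varepsilon}^{\bar x}G_j'(1+u)\,du\ge\varepsilon e^{-1/2}G_j'(\bar r)$, and \eqref{eq:step} follows since $2e^{1/2}<4$.

\emph{Where the descent stops.} Let $\sigma$ be the largest $j\in\{1,\dots,h-2\}$ with $2\bar xA_j\le1$, and $\sigma=0$ if there is none. Fix an absolute integer $\kappa\ge0$ with $2LC_1^2\lambda^{-\kappa}\le1$, and let $j_0=h-K-\kappa\le h-2$. If $j_0\ge1$, then Proposition~\ref{prop:loc} and \eqref{eq:ratio} give $2\bar xA_{j_0}\le2LA_{j_0}/A_{h-K}\le2LC_1^2\lambda^{-\kappa}\le1$, so $\sigma\ge j_0$. If $j_0\le0$, then $\sigma\ge0\ge j_0$. Thus $\sigma\ge h-K-\kappa$ in all cases. Moreover $D_\sigma(\bar x)\le L$: for $\sigma\ge1$ Lemma~\ref{lem:riccati}(b) gives $D_\sigma(\bar x)\le2\le L$, and for $\sigma=0$ we have $D_0(\bar x)=\bar x\le L$. Hence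
\[
G_j'(\bar r)\le G_{\sigma+1}'(\bar r)=A_{\sigma+1}e^{D_\sigma(\bar x)}\le e^LA_h\qquad(j\le\sigma+1).
\]

\emph{Conclusion.} If $h-2\le\sigma+1$, then $G_{h-2}'(\bar r)\le e^LA_h$. Otherwise apply \eqref{eq:step} for $j=\sigma+2,\dots,h-2$. This is allowed, since $\sigma<j-1\le h-3$ forces $2\bar xA_{j-1}>1$ by the maximality of $\sigma$, and the number of steps is $h-3-\sigma\le K+\kappa$. In both cases, using $\bar r\le1+L$ and \eqref{eq:Any},
\[
F_{h-2}(\bar r)\le(1+L)\,e^L(4\Lambda)^{K+\kappa}A_h\le\eta(y)\,n,\qquad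
\eta(y)=(1+L)\,e^LC_1\,\frac{\bigl(4\ln(2eC_1y)\bigr)^{\ln^{*}y+\kappa}}{y} .
\]
By \eqref{eq:slow}, $\ln^{*}y\le2+\ln\ln y$, so the logarithm of the numerator is $O((\ln\ln y)^2)=o(\ln y)$, and $\eta(y)\to0$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

We keep the setting of Section~\ref{sec:tower}. Since $\ln(1+x)\ge x/(1+x)$ and $x\le L$,
\begin{equation}\label{eq:lnr}
\frac{x}{1+L}\le\ln r\le x .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Existence and uniqueness of $r=r_{n,h}>1$ were shown in Section~\ref{sec:tower}. Fix $\delta\in(0,\frac12)$. Below, $o(1)$ denotes a quantity bounded in absolute value by a function of $y$ and $\delta$ that tends to $0$ as $y\to\infty$.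

\emph{Steepness.} Both bounds rest on the fact that $G_{h-1}'$ changes by a large factor when $x$ changes by the factor $1\pm\delta$. Let $\theta=xA_{h-2}$. By Proposition~\ref{prop:loc} and \eqref{eq:ratio}, with $h-2=(h-K+\ell+1)+(K-\ell-3)$,
\[
\theta\ge\frac{A_{h-2}}{2A_{h-K+\ell+1}}\ge\frac{\lambda^{K-\ell-3}}{2C_1^2},
\]
and the right side tends to infinity with $y$. On $[1,\infty)$ we have $G_{h-2}'\ge A_{h-2}$, so increasing the argument by $\delta x$ raises $G_{h-2}$ by at least $\delta\theta$. As $G_{h-1}'=e^{G_{h-2}}$,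
\begin{equation}\label{eq:steep}
G_{h-1}'\bigl(1+(1-\delta)x\bigr)\le e^{-\delta\theta}G_{h-1}'(r),\qquad
G_{h-1}'\bigl(1+(1+\delta)x\bigr)\ge e^{\delta\theta}G_{h-1}'(r).
\end{equation}

\emph{Lower bound for $-\ln p_n(h)$.} Lemma~\ref{lem:tilt}(a) and $F_h(r)=rA_he^{D_{h-1}(x)}$ give
\[
-\ln p_n(h)\ge(1-\delta)\,n\ln r-D_{h-1}(x)-\ln\frac{rA_h}{\delta n} .
\]
By \eqref{eq:Any}, $rA_h/(\delta n)\le(1+L)C_1/(\delta y)$, which is at most $1$ for large $y$, so the last logarithm is nonpositive. This is the reason for summing over a window in Lemma~\ref{lem:tilt}(a): a single term of the series would leave an error $\ln A_h$, which is not bounded in terms of $y$. To bound $D_{h-1}(x)=\int_0^xG_{h-1}'(1+u)\,du$, split the integral at $(1-\delta)x$ and use \eqref{eq:steep}, $G_{h-1}'(r)=n/r\le n$ and \eqref{eq:lnr}: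
\[
D_{h-1}(x)\le\bigl(e^{-\delta\theta}+\delta\bigr)\,xn\le(1+L)\bigl(\delta+o(1)\bigr)\,n\ln r .
\]
Hence $-\ln p_n(h)\ge\bigl(1-(2+L)\delta-o(1)\bigr)\,n\ln r$.

\emph{Upper bound for $-\ln p_n(h)$.} Let $\rho\in(r,\bar r)$ solve $F_{h-1}(\rho)=(1+\delta)n$, and let $z=1+(1+\delta)x$. By \eqref{eq:steep}, $F_{h-1}(z)=zG_{h-1}'(z)\ge re^{\delta\theta}G_{h-1}'(r)=e^{\delta\theta}n$, which is at least $(1+\delta)n$ for large $y$. So $\rho\le1+(1+\delta)x\le r^{1+\delta}$ by Bernoulli's inequality. By Proposition~\ref{prop:var} and $n\ge y$,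
\[
(1+\delta)\,n\,\bigl(1+F_{h-2}(\rho)\bigr)\le2n\bigl(1+\eta(y)n\bigr)\le2\bigl(y^{-1}+\eta(y)\bigr)n^2\le\tfrac12\delta^2n^2
\]
for large $y$. Lemma~\ref{lem:tilt}(b) applies. Using $F_h(\rho)\ge A_h\ge n/(C_1y)$ and $2(2\delta n+1)\le4n$, we get
\[
-\ln p_n(h)\le(1+\delta)\bigl((1+2\delta)n+1\bigr)\ln r+\ln(4C_1y).
\]
By \eqref{eq:lnr} and \eqref{eq:Any},
\[
n\ln r\ge\frac{nx}{1+L}=\frac{n\theta}{(1+L)A_{h-2}}\ge\frac{n\theta}{(1+L)A_{h}}\ge\frac{y\,\theta}{(1+L)C_1},
\]
so $\ln(4C_1y)=o(1)\cdot n\ln r$. Hence $-\ln p_n(h)\le\bigl((1+\delta)(1+2\delta)+o(1)\bigr)\,n\ln r$.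

Given $\varepsilon>0$, choose $\delta$ with $(2+L)\delta\le\varepsilon/2$ and $(1+\delta)(1+2\delta)\le1+\varepsilon/2$, and then $y(\varepsilon)$ so that both terms $o(1)$ are at most $\varepsilon/2$ for $y\ge y(\varepsilon)$. This proves the first statement. The statement about $\omega_\alpha$ is proved at the end of this section.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
By Theorem~\ref{thm:sharp} there is an absolute $y_0\ge y_1$ such that $\frac12n\ln r\le-\ln p_n(h)\le2n\ln r$ whenever $y\ge y_0$ and $h\ge K+1$. By \eqref{eq:lnr}, Proposition~\ref{prop:loc} and Lemma~\ref{lem:scale},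
\[
\ln r\le x\le\frac{L}{A_{h-K}}\le\frac{LC_1}{a_{h-K}},
\]
and, using also \eqref{eq:ratio},
\[
\ln r\ge\frac{x}{1+L}\ge\frac1{2(1+L)C_1\,a_{h-K+\ell+1}}\ge\frac1{2(1+L)C_1e^{\ell+1}\,a_{h-K}} .
\]
So the theorem holds with $C=2LC_1$ and $c=1/\bigl(4(1+L)C_1e^{\ell+1}\bigr)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $0<\alpha_0\le\alpha\le\alpha_1<1$. All statements below hold for $n\ge n_0$, where $n_0$ and the implied constants depend only on $\alpha_0$ and $\alpha_1$. Let $h=\lfloor\alpha e\ln n\rfloor$, so that $\mathbf P(H_n\le\alpha e\ln n)=p_n(h)$. Then $n^\alpha/\lambda<e^{h/e}\le n^\alpha$ and $\alpha_0\ln n\le h\le e\ln n$, so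
\[
a_h\asymp n^\alpha(\ln n)^{3/(2e)},\qquad y=\frac n{a_h}\asymp n^{1-\alpha}(\ln n)^{-3/(2e)} .
\]
Because $\alpha\le\alpha_1<1$, we have $y\ge n^{1-\alpha_1}(e\ln n)^{-3/(2e)}\ge\max\{y_0,\ln n\}$. From $\ln n\le y\le n$ it follows that $K=\ln^{*}y\in\{\ln^{*}n-1,\ln^{*}n\}$. Because $\alpha\ge\alpha_0>0$, we have $K\le2+\ln\ln n\le h/2$ by \eqref{eq:slow}, so $h-K\ge h/2\ge1$ and Theorem~\ref{thm:uniform} applies. Finally $1\le h/(h-K)\le2$, so
\[
\frac{a_h}{a_{h-K}}=\lambda^K\Bigl(\frac h{h-K}\Bigr)^{3/(2e)}\asymp\lambda^{\ln^{*}n},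
\]
and therefore
\[
-\ln p_n(h)\asymp\frac n{a_h}\cdot\frac{a_h}{a_{h-K}}\asymp n^{1-\alpha}(\ln n)^{-3/(2e)}\,e^{(\ln^{*}n)/e}.
\]
Dividing by the denominator in \eqref{eq:omega} completes the proof.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:sharp}]
Let $h=\lfloor\alpha e\ln n\rfloor$. The previous proof shows that $y\to\infty$, that $h\ge K+1$ for large $n$, and that $h-K\ge h/2\to\infty$. By Proposition~\ref{prop:loc} and Lemma~\ref{lem:scale}, $x\le LC_1/a_{h-K}\to0$, so $\ln r\sim r-1$ and $-\ln p_n(h)\sim n(r-1)$. Dividing by $n^{1-\alpha}(\ln n)^{-3/(2e)}$ gives $\omega_\alpha(n)\sim(r_{n,h}-1)\,n^\alpha(\ln n)^{3/(2e)}$.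
\end{proof}

\begin{thebibliography}{1}

\bibitem{CM}
Xinxin Chen and Heng Ma,
\emph{Atypical Decay Rates for Atypical Heights in Random Recursive Trees},
arXiv:2604.20139 (2026).

\end{thebibliography}
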